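# Hölder dependence on parameters and the analyticity of fibrewise singularity sets

## 1. The theorem: $Y_c(\varphi)$ is analytic when $e^\varphi$ is Hölder in the parameter

Let $\Delta^n_z\times\Delta^m_w$ be the product of the unit polydiscs of $\mathbb C^n$ and $\mathbb C^m$, $n,m\ge1$. Let $\varphi$ be plurisubharmonic (psh) on it, and write $\varphi_w=\varphi(\cdot,w)$, a function on $\Delta^n$ that is psh or identically $-\infty$. For a psh function $u\not\equiv-\infty$ near $x$, the complex singularity exponent is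
$$c_x(u)=\sup\{c\ge0:\ e^{-2cu}\text{ is integrable on some neighborhood of }x\},$$
and $c_x(u)=0$ by convention if $u\equiv-\infty$ near $x$. For $c>0$ put
$$Y_c(\varphi)=\{(z,w)\in\Delta^n\times\Delta^m:\ c_z(\varphi_w)\le c\}.$$
Consider the following condition.

**(H)** For every compact $K\subset\Delta^n\times\Delta^m$ there are $A\ge1$ and $\alpha>0$ with
$$e^{\varphi(z,w_1)}\le A\big(e^{\varphi(z,w_2)}+|w_1-w_2|^{\alpha}\big)\qquad\text{for all }(z,w_1),(z,w_2)\in K.$$

**Theorem A.** If (H) holds, in particular if $e^\varphi$ is locally Hölder continuous with respect to $w$, then $Y_c(\varphi)$ is an analytic subset of $\Delta^n\times\Delta^m$ for every $c>0$. This is for all $n,m\ge1$ and all psh $\varphi$ with (H).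

Let us unpack this. We have a family of psh functions $\varphi_w$ of $z$, parametrized by $w$. In each fibre we mark the points where $\varphi_w$ is so singular that $e^{-2c'\varphi_w}$ is not integrable for any $c'>c$. We then put all these marks together in the total space. The question, from Bojie He, "Analyticity theorems for parameter-dependent plurisubharmonic functions", arXiv:2405.07786 (2024), asks whether the resulting set is analytic (closed, and locally the common zero set of finitely many holomorphic functions) when $e^\varphi$ is locally Hölder continuous in $w$. The answer is yes.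

Local Hölder continuity of $e^\varphi$ in $w$ means that for every compact $K$ there are $C_K,\alpha_K>0$ with $|e^{\varphi(z,w_1)}-e^{\varphi(z,w_2)}|\le C_K|w_1-w_2|^{\alpha_K}$ for all $(z,w_1),(z,w_2)\in K$. It implies (H) with $A=\max(1,C_K)$ and $\alpha=\alpha_K$.

Condition (H) is weaker. It is stable under adding a locally bounded psh function $\psi$: if $|\psi|\le M$ on $K$, then on $K$
$$e^{(\varphi+\psi)(z,w_1)}\le e^MA\big(e^Me^{(\varphi+\psi)(z,w_2)}+|w_1-w_2|^\alpha\big)\le e^{2M}A\big(e^{(\varphi+\psi)(z,w_2)}+|w_1-w_2|^\alpha\big).$$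
Continuity in $w$ is not stable in this way. On the unit disc $\Delta$ put $p(\tau)=\sum_{k\ge1}2^{-k}\log\frac{|\tau-2^{-k}|}{2}$. The terms are negative and subharmonic, and $p(0)=-\log2\sum_k(k+1)2^{-k}=-3\log2$, so $p$ is subharmonic, while $p(2^{-k})=-\infty$. The bounded psh function $\max(p(w_1),-3\log2-1)$ takes the value $-3\log 2$ at $w_1=0$ and $-3\log2-1$ at $w_1=2^{-k}$, so it is discontinuous at $w_1=0$. It satisfies (H), as one sees by adding it to $\varphi=0$.

There are two companion results. They are stated in Section 2, once multiplier ideals are available, and proved in Sections 9 and 10. Theorem B is a version of Theorem A for higher vanishing orders; Theorem C says that no modulus of continuity weaker than Hölder would do.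

## 2. Exponents, multiplier ideals, Lelong numbers

**Exponents.** The model is $u=\log|z|$ on $\mathbb C^n$: $|z|^{-2c}$ is integrable near $0$ iff $2c<2n$, so $c_0(\log|z|)=n$. If $u$ is bounded near $x$, then $c_x(u)=+\infty$. If $e^{-2c''u}$ is integrable near $x$ and $c'<c''$, then so is $e^{-2c'u}=e^{-2c''u}e^{2(c''-c')u}$, because $u$ is bounded above near $x$. Hence:
$$c_x(u)\le c\iff e^{-2c'u}\text{ is not integrable near }x\text{ for every }c'>c. \tag{1}$$

**Multiplier ideals.** Let $\mathcal I(u)_z$ be the ideal of germs $f\in\mathcal O_z$ with $|f|^2e^{-2u}$ integrable near $z$, and $\mathcal I(u)_z=0$ if $u\equiv-\infty$ near $z$. Let $\mathfrak m_z\subset\mathcal O_z$ be the maximal ideal. A germ lies in $\mathfrak m_z^{k+1}$ iff all its derivatives of order $\le k$ vanish at $z$. For $n=1$ and $u=\log|z|$, $\mathcal I(c'u)_0$ contains $z^j$ iff $2j-2c'>-2$, so $\mathcal I(c'u)_0=(z^{\lfloor c'\rfloor})$.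

If some $f\in\mathcal I(c'u)_z$ has $f(z)\ne0$, then $1/f$ is bounded near $z$ and $e^{-2c'u}$ itself is integrable near $z$. So $e^{-2c'u}$ is not integrable near $z$ iff $\mathcal I(c'u)_z\subset\mathfrak m_z$. With (1),
$$Y_c(\varphi)=\{(z,w):\ \mathcal I(c'\varphi_w)_z\subset\mathfrak m_z\ \text{ for all }c'>c\}, \tag{2}$$
where points with $\varphi_w\equiv-\infty$ lie on both sides by convention. This suggests a refinement.

**Definition.** For real $c\ge0$ and integers $k\ge0$,
$$Y_{c,k}(\varphi)=\{(z,w):\ \mathcal I(c'\varphi_w)_z\subset\mathfrak m_z^{k+1}\ \text{ for all }c'>c\}.$$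
By (2), $Y_{c,0}=Y_c$ (for $c=0$, $Y_0$ is defined by the same formula as $Y_c$).

**Theorem B.** If (H) holds, then $Y_{c,k}(\varphi)$ is analytic for all real $c\ge0$ and all integers $k\ge0$.

**Theorem C.** Let $\omega:(0,2]\to(0,1]$ be nondecreasing, with $\omega(r)\to0$ and $\log\omega(r)/\log r\to0$ as $r\to0$ (that is, $\omega$ decays more slowly than every power). Then for all $n,m\ge1$ there are a psh $\varphi$ on $\Delta^n\times\Delta^m$ and $C>0$ with $|e^{\varphi(z,w)}-e^{\varphi(z,w')}|\le C\,\omega(|w-w'|)$ whenever $w\ne w'$, such that $Y_n(\varphi)$ is not analytic.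

(For $m\ge2$ the Euclidean distance $|w-w'|$ can exceed $2$; there we read $\omega(r)$ as $\omega(2)$ for $r>2$.)

**Lelong numbers.** For psh $u\not\equiv-\infty$,
$$\nu_x(u)=\lim_{r\to0}\frac{\sup_{B(x,r)}u}{\log r},$$
and $\nu_x(u)=+\infty$ if $u\equiv-\infty$ near $x$. We use three consequences. If $u\le\gamma\log|y-x|+O(1)$ for $y$ near $x$, then $\nu_x(u)\ge\gamma$. If $u(x)>-\infty$, then $\nu_x(u)=0$, because the suprema are then bounded below. If $L$ is a complex line through $x$, then $\nu_x(u)\le\nu_x(u|_L)$, because the supremum over a smaller set is smaller and $\log r<0$. A pole need not have positive Lelong number: near $0\in\mathbb C$ the function $-\sqrt{-\log|\tau|}$ is subharmonic (the function $-\sqrt{-x}$ is convex and increasing for $x<0$), it is $-\infty$ at $0$, and its Lelong number there is $0$. This gap between "pole" and "pole with positive Lelong number" is the heart of the matter.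

## 3. Two families with $n=m=1$

**The family $\varphi=\log|z^2-w|$.** Here $e^\varphi=|z^2-w|$ is Lipschitz in $w$. For $w\ne0$, $\varphi_w$ looks like $\log|\zeta|$ at each of the two square roots of $w$, so the exponent there is $1$. For $w=0$, $\varphi_0=2\log|z|$, with exponent $\frac12$ at $0$. So $Y_c$ is empty for $c<\frac12$, the single point $(0,0)$ for $\frac12\le c<1$, and the curve $\{w=z^2\}$ for $c\ge1$. All are analytic.

One should not confuse this with the exponent in the total space. The curve is smooth, so in suitable coordinates $\varphi$ is the logarithm of the modulus of a coordinate, and $c_{(0,0)}(\varphi)=1$. Thus $F_{1/2}(\varphi)=\{c_{(z,w)}(\varphi)\le\frac12\}$ is empty while $Y_{1/2}(\varphi)=\{(0,0)\}$. That $F_c(\varphi)$ is always analytic and contained in $Y_c(\varphi)$ is a known fact; it does not settle our question.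

For $Y_{c,k}$: at $(0,0)$ the ideal is $(z^{\lfloor 2c'\rfloor})$, which lies in $\mathfrak m_0^{k+1}$ for all $c'>c$ iff $\lfloor2c\rfloor\ge k+1$, that is, $c\ge\frac{k+1}2$. At the other points of the curve the condition is $c\ge k+1$. So $Y_{c,k}$ is the curve for $c\ge k+1$, the origin for $\frac{k+1}2\le c<k+1$, and empty otherwise.

**The family $\varphi=\max(\log|z|,\alpha\log|w|)$, $0<\alpha\le1$.** Now $e^\varphi=\max(|z|,|w|^\alpha)$ is Hölder in $w$ with exponent $\alpha$. For $w\ne0$ the function $\varphi_w$ is locally bounded; for $w=0$ it is $\log|z|$. So $Y_c=\{(0,0)\}$ for $c\ge1$ and $Y_c=\emptyset$ for $c<1$. This is our test case below.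

## 4. The classical theorems used

* **(OT)** Błocki, *Suita conjecture and the Ohsawa–Takegoshi extension theorem*, Invent. Math. 193 (2013), Thm 1. Let $0\in D\subset\mathbb C$ be a bounded domain, $\Omega\subset\mathbb C^n\times D$ pseudoconvex, $\Phi$ psh on $\Omega$, and $f$ holomorphic on $\Omega'=\Omega\cap\{t=0\}$. Then there is a holomorphic $F$ on $\Omega$ with $F|_{\Omega'}=f$ and $\int_\Omega|F|^2e^{-\Phi}\le\frac{\pi}{c_D(0)^2}\int_{\Omega'}|f|^2e^{-\Phi}$, where $c_D(0)$ is the logarithmic capacity.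
* **(Siu)** For psh $\psi\not\equiv-\infty$ on a connected manifold and $\delta>0$, the set $\{\nu_x(\psi)\ge\delta\}$ is analytic.
* **(HB)** Hörmander–Bombieri: Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 4.4.4. If $\psi$ is psh on a bounded pseudoconvex $\Omega$ and $e^{-\psi}$ is integrable near $z_0\in\Omega$, there is $f\in\mathcal O(\Omega)$ with $f(z_0)=1$ and $\int_\Omega|f|^2e^{-\psi}<\infty$.
* **(Nadel–Demailly)**, for Theorem B only: Demailly, *Analytic Methods in Algebraic Geometry*, Prop. 5.7. On a bounded pseudoconvex $\Omega$ and for psh $\psi\not\equiv-\infty$, $\mathcal I(\psi)$ is generated by any Hilbert basis of $\{f\in\mathcal O(\Omega):\int_\Omega|f|^2e^{-2\psi}<\infty\}$.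
* Arbitrary intersections of analytic subsets are analytic.

About the constant in (OT): recall that $c_D(0)=\exp\lim_{t\to0}(G_D(t)-\log|t|)$, where $G_D$ is the negative Green function of $D$ with pole $0$. For $D=\{|t|<r\}$, $G_D=\log(|t|/r)$, so $c_D(0)=1/r$ and the constant is $\pi r^2$. If $D\subset D'$ then $G_D\ge G_{D'}$ and $c_D(0)\ge c_{D'}(0)$. To extend from $\{t=t_1\}$ with $|t_1|<r$, translate $t_1$ to $0$: since $\{|t|<r\}\subset\{|t-t_1|<2r\}$, the constant is at most $4\pi r^2$.

## 5. Fibrewise extremal functions, and $Y_c$ as a set of poles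

**Localization.** Analyticity is local: it suffices that every point has a neighborhood in which the set is analytic. Fix a point, and choose open balls $B\subset\mathbb C^n$, $W\subset\mathbb C^m$ of radius $\le\frac12$ with the point in $B\times W$ and $\overline B\times\overline W\subset\Delta^n\times\Delta^m$. Subtracting a constant $M$ from $\varphi$ changes none of our sets and preserves (H), with $A\max(1,e^{-M})$ in place of $A$. Since $\varphi$ is bounded above on compact sets, we may assume $\varphi<0$ on $B\times W$. We fix $A\ge1$, $\alpha>0$ for which the inequality in (H) holds on $B\times W$.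

**Definition.** Fix $s>0$. For $w\in W$ let
$$\|f\|_w^2=\int_B|f|^2e^{-2s\varphi_w}\,d\lambda,\qquad H_w=\{f\in\mathcal O(B):\|f\|_w<\infty\},$$
where $\lambda$ is Lebesgue measure and $H_w=\{0\}$ if $\varphi_w\equiv-\infty$. For $a\in\mathbb N^n$ put
$$N_a(z,w)=N_a^{(s)}(z,w)=\sup\{|\partial^af(z)|^2:\ f\in H_w,\ \|f\|_w\le1\}.$$

Since $\varphi<0$, we have $\|f\|_{L^2(B)}\le\|f\|_w$. By the Cauchy estimates $N_a$ is bounded on $B'\times W$ for every $B'\Subset B$.

**In the test case.** Let $B$ be the disc $\{|z|<R\}$, $R\le\frac12$, let $\varphi_w=\max(\log|z|,\log\varepsilon)$ with $0<\varepsilon\le R$, and let $s>1$. The weight is rotation invariant, so the monomials are orthogonal, $|f(0)|^2\|1\|_w^2\le\|f\|_w^2$, and $N_0(0,w)=\|1\|_w^{-2}$. Here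
$$\|1\|_w^2=\pi\varepsilon^{2-2s}+2\pi\int_\varepsilon^R\rho^{1-2s}d\rho=\frac{\pi s}{s-1}\varepsilon^{2-2s}-\frac{\pi}{s-1}R^{2-2s},$$
which lies between $\pi\varepsilon^{2-2s}$ and $\frac{\pi s}{s-1}\varepsilon^{2-2s}$. So
$$\frac{s-1}{\pi s}\,\varepsilon^{2(s-1)}\le N_0^{(s)}(0,w)\le\frac1\pi\,\varepsilon^{2(s-1)}. \tag{3}$$
With $\varepsilon=|w|^\alpha$, $N_0^{(s)}(0,w)^{1/2}$ is comparable to $|w|^{\alpha(s-1)}$. Keep the exponent $\alpha(s-1)$ in mind; here $c=1$.

**A first attempt.** The following holds for every psh $\varphi$ that is negative on $B\times W$, without (H):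
$$Y_c\cap(B\times W)=\bigcap_{s>c}\{N_0^{(s)}=0\}. \tag{4}$$
If $(z,w)\in Y_c$ and $s>c$, each $f\in H_w$ has germ in $\mathcal I(s\varphi_w)_z\subset\mathfrak m_z$, so $N_0^{(s)}(z,w)=0$. Conversely,
$$\{N_0^{(s)}=0\}\subset Y_s\cap(B\times W). \tag{5}$$
Indeed, suppose $c_z(\varphi_w)>s$. Then $e^{-2s\varphi_w}$ is integrable near $z$. By (HB) with $\psi=2s\varphi_w$ on $B$ there is $f\in\mathcal O(B)$ with $f(z)=1$ and $\|f\|_w<\infty$, so $N_0^{(s)}(z,w)\ge\|f\|_w^{-2}>0$. This is (5), and since $\bigcap_{s>c}Y_s=Y_c$, (4) follows.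

Section 6 shows that $\log N_0^{(s)}$ is psh or $\equiv-\infty$, so (4) presents $Y_c$ as an intersection of pole sets of such functions. Here the attempt stops: a pole set of a psh function need not be analytic. Siu's theorem does give analytic sets, but they are the sets $\{\nu\ge\delta\}$ with $\delta>0$, and a pole may have Lelong number zero. What is needed is a bound $\nu\ge\delta_s>0$ for $\log N_0^{(s)}$ at all points of $Y_c\cap(B\times W)$ at once. That is where (H) must enter.

## 6. $\log N_a$ is plurisubharmonic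

**Lemma 1.** For every $s>0$ and $a\in\mathbb N^n$, $\log N_a$ is psh on $B\times W$ or $\equiv-\infty$.

For $a=0$ this is Berndtsson's theorem; the sub-mean value argument below follows Guan–Zhou. No use is made of (H).

**Step 1: upper semicontinuity.** Let $(z_j,w_j)\to(z,w)$ in $B\times W$. Choose $f_j\in H_{w_j}$ with $\|f_j\|_{w_j}\le1$ and $|\partial^af_j(z_j)|^2\ge N_a(z_j,w_j)-1/j$. Pass to a subsequence realizing $\limsup N_a(z_j,w_j)$. Since $\|f_j\|_{L^2(B)}\le1$, Montel's theorem lets us also assume $f_j\to f$ locally uniformly on $B$, so $\partial^af_j(z_j)\to\partial^af(z)$. We claim $f\in H_w$ and $\|f\|_w\le1$. This is trivial if $f\equiv0$. Otherwise $\{f=0\}$ is a null set. Since $\varphi$ is upper semicontinuous, $e^{-2s\varphi(\zeta,w)}\le\liminf_je^{-2s\varphi(\zeta,w_j)}$ for each $\zeta\in B$. So wherever $f\neq0$ we have $|f|^2e^{-2s\varphi_w}\le\liminf_j|f_j|^2e^{-2s\varphi_{w_j}}$, and Fatou gives $\|f\|_w^2\le\liminf_j\|f_j\|_{w_j}^2\le1$. (In particular $\varphi_w\not\equiv-\infty$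 in this case.) Hence $\limsup N_a(z_j,w_j)\le|\partial^af(z)|^2\le N_a(z,w)$.

**Step 2: the sub-mean value inequality in directions $(\xi,0)$.** It suffices to prove the area sub-mean value inequality on small discs of every complex line. Fix $(z_0,w_0)\in B\times W$, a direction $(\xi,\eta)\ne0$, and $r>0$ with $\{(z_0+t\xi,w_0+t\eta):|t|\le r\}\subset B\times W$. Write $M[h]=\frac1{\pi r^2}\int_{|t|<r}h(t)\,d\lambda(t)$. We must show
$$\log N_a(z_0,w_0)\le M\big[\log N_a(z_0+t\xi,w_0+t\eta)\big]. \tag{6}$$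
If $\eta=0$, then $\log N_a(\cdot,w_0)$ is the supremum of the functions $\log|\partial^af|^2$ with $\|f\|_{w_0}\le1$. Each satisfies $\log|\partial^af(z_0)|^2\le M[\log|\partial^af(z_0+t\xi)|^2]\le M[\log N_a(z_0+t\xi,w_0)]$. Take the supremum over $f$.

**Step 3: directions with $\eta\ne0$, by extension.** We may assume $N_a(z_0,w_0)>0$. Take $f\in H_{w_0}$ with $\|f\|_{w_0}\le1$ and $\partial^af(z_0)\ne0$. On the pseudoconvex domain $D=B\times\{|t|<r\}$ let $\Phi(z,t)=2s\varphi(z,w_0+t\eta)$. It is psh, and $\not\equiv-\infty$ because $H_{w_0}\ne\{0\}$. By (OT) there is $F\in\mathcal O(D)$ with $F(\cdot,0)=f$ and $\int_D|F|^2e^{-\Phi}\le\pi r^2$. Put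
$$g(t)=\partial_z^aF(z_0+t\xi,t),\qquad n(t)=\|F(\cdot,t)\|_{w_0+t\eta}.$$
Then $g$ is holomorphic on $|t|<r$ with $g(0)=\partial^af(z_0)\ne0$, and $M[n^2]\le1$ by Fubini. So $n(t)<\infty$ for a.e. $t$. If $n(t)=0$, then $F(\cdot,t)\equiv0$ and $g(t)=0$, which happens only for countably many $t$. Hence for a.e. $t$ we have $0<n(t)<\infty$ and, applying the definition of $N_a$ to $F(\cdot,t)/n(t)$,
$$\log|g(t)|^2\le\log N_a(z_0+t\xi,w_0+t\eta)+\log n(t)^2. \tag{7}$$

**Step 4: averaging (7).** We check that all three means are finite. The function $\log N_a$ is bounded above on the compact disc $|t|\le r$, and $\log n^2\le n^2$, so by (7) the positive part of $\log|g|^2$ is integrable. The circle means of $\log|g|^2$ are at least $\log|g(0)|^2$. Integrating them in polar coordinates gives $\log|g(0)|^2\le M[\log|g|^2]$, so $\log|g|^2$ is integrable. By (7), $\log n^2$ is bounded below by an integrable function minus a constant, and above by $n^2$, so it is integrable. Again by (7), $\log N_a(z_0+t\xi,w_0+t\eta)\ge\log|g|^2-\log n^2$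 a.e., so it is integrable too. By Jensen, $M[\log n^2]\le\log M[n^2]\le0$. Averaging (7),
$$\log|\partial^af(z_0)|^2=\log|g(0)|^2\le M[\log|g|^2]\le M\big[\log N_a(z_0+t\xi,w_0+t\eta)\big].$$
The supremum over $f$ gives (6). $\square$

## 7. Decay of $N_a$ at points of $Y_{c,k}$

**Plain extension loses $1/\alpha$.** Let $(z_0,w_0)\in Y_c$, $u=\varphi_{w_0}$, $s>c$. We want: if $w=w_0+t_1\eta$ with $|\eta|=1$ is near $w_0$ and $f\in H_w$, $\|f\|_w\le1$, then $|f(z_0)|$ is bounded by a power of $|t_1|=|w-w_0|$. The natural move is to extend $f$ by (OT) from $\{t=t_1\}$ to $F(z,t)$, with weight $2s\varphi(z,w_0+t\eta)$ and a norm bound independent of $t_1$. If $F(z_0,0)=0$, then $|f(z_0)|=|F(z_0,t_1)-F(z_0,0)|\le C|t_1|$ by Cauchy.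

Why would $F(z_0,0)$ vanish? By (H), $e^{\varphi(z,w_0+t\eta)}\le2Ae^{u(z)}$ as long as $|t|^\alpha\le e^{u(z)}$. So for each $z$ (with $u\not\equiv-\infty$) the weight is at least a constant times $e^{-2su(z)}$ on a $t$-disc of radius about $e^{u(z)/\alpha}$, and the sub-mean value inequality on this disc gives
$$\int|F(z,0)|^2e^{-2su(z)}e^{2u(z)/\alpha}\,d\lambda(z)<\infty,\qquad\text{i.e. }F(\cdot,0)\in\mathcal I\big((s-\tfrac1\alpha)u\big)_{z_0}.$$
Membership in $Y_c$ makes this ideal proper only for $s-\frac1\alpha>c$. So the argument works for $s>c+\frac1\alpha$ only, whereas (4) needs $s\downarrow c$. The loss is not due to careless estimates: by (3), in the test case $N_0^{(s)}(0,w)^{1/2}$ is comparable to $|w|^{\alpha(s-1)}$, and linear decay in $|w|$ is false when $\alpha(s-1)<1$.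

**The twist.** We do not need linear decay; any positive power is enough. Add a pole along $\{t=0\}$ to the weight: use $2s\varphi+(2-2\kappa)\log|t|$ with small $\kappa>0$. The factor $|t|^{-2+2\kappa}$ is barely integrable, so the area $\pi R^2$ of the small disc is replaced by $\frac\pi\kappa R^{2\kappa}$, and the loss $\frac1\alpha$ becomes $\frac\kappa\alpha$. The price is a factor $|t_1|^{\kappa-1}$ in the norm of $F$. Cauchy pays back one factor $|t_1|$, leaving $|t_1|^\kappa$.

**Lemma 2.** Assume (H) as localized in Section 5. Let $0\le c<s$, $k\ge0$, $(z_0,w_0)\in Y_{c,k}(\varphi)\cap(B\times W)$, $|a|\le k$, and $0<\kappa<\min(1,\alpha(s-c))$. Then there are $C,r_0>0$ with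
$$N_a(z,w)^{1/2}\le C\big(|z-z_0|+|w-w_0|^\kappa\big)\qquad(|z-z_0|<r_0,\ |w-w_0|<r_0). \tag{8}$$
Consequently $\nu_{(z_0,w_0)}(\log N_a)\ge2\kappa$.

For the proof let $u=\varphi_{w_0}$, and for a unit vector $\eta\in\mathbb C^m$ put
$$\Phi(z,t)=2s\,\varphi(z,w_0+t\eta)+(2-2\kappa)\log|t|.$$

**Step 1: integrability against $e^{-\Phi}$ forces vanishing at $(z_0,0)$.** We show: *if $F$ is holomorphic near $(z_0,0)\in\mathbb C^n\times\mathbb C$ and $|F|^2e^{-\Phi}$ is integrable near $(z_0,0)$, then $\partial_z^aF(z_0,0)=0$ for all $|a|\le k$.* Choose $0<\rho<1$ such that, for $|z-z_0|<\rho$ and $|t|<\rho$, $F$ is defined, $(z,w_0+t\eta)\in B\times W$, and the integral of $|F|^2e^{-\Phi}$ over this set is finite. There (H) gives $e^{\varphi(z,w_0+t\eta)}\le A(e^{u(z)}+|t|^\alpha)$.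

*Case $u\not\equiv-\infty$.* Then $u(z)>-\infty$ for a.e. $z$. For such $z$ put $R(z)=\rho e^{u(z)/\alpha}$, which is $\le\rho$ because $u<0$. For $|t|<R(z)$ we have $|t|^\alpha\le e^{u(z)}$, hence $e^{\varphi(z,w_0+t\eta)}\le2Ae^{u(z)}$ and
$$e^{-\Phi(z,t)}\ge(2A)^{-2s}e^{-2su(z)}|t|^{-2+2\kappa}.$$
Since $|F(z,\cdot)|^2$ is subharmonic, its means over circles about $0$ are at least $|F(z,0)|^2$. In polar coordinates,
$$\int_{|t|<R(z)}|F(z,t)|^2|t|^{-2+2\kappa}d\lambda(t)\ge|F(z,0)|^2\cdot2\pi\int_0^{R(z)}x^{2\kappa-1}dx=|F(z,0)|^2\frac\pi\kappa R(z)^{2\kappa}=\frac{\pi\rho^{2\kappa}}\kappa|F(z,0)|^2e^{2\kappa u(z)/\alpha}.$$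
Multiply by $(2A)^{-2s}e^{-2su(z)}$ and integrate in $z$:
$$\int_{|z-z_0|<\rho}|F(z,0)|^2e^{-2(s-\kappa/\alpha)u(z)}d\lambda(z)<\infty.$$
So $F(\cdot,0)\in\mathcal I((s-\kappa/\alpha)u)_{z_0}$. As $\kappa<\alpha(s-c)$, we have $s-\kappa/\alpha>c$, and since $(z_0,w_0)\in Y_{c,k}$ this ideal lies in $\mathfrak m_{z_0}^{k+1}$. This is the claim.

*Case $u\equiv-\infty$.* Then $e^{\varphi(z,w_0+t\eta)}\le A|t|^\alpha$, so
$$e^{-\Phi}\ge A^{-2s}|t|^{-2s\alpha}|t|^{-2+2\kappa}=A^{-2s}|t|^{-2-2(s\alpha-\kappa)},\qquad s\alpha-\kappa>0.$$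
By the same circle means, $\int_{|t|<\rho}|F(z,t)|^2e^{-\Phi}d\lambda(t)\ge A^{-2s}|F(z,0)|^2\cdot2\pi\int_0^\rho x^{-1-2(s\alpha-\kappa)}dx$, and the last integral is infinite. Since the left side is finite for a.e. $z$, $F(z,0)=0$ for a.e. $z$ near $z_0$. So $F(\cdot,0)\equiv0$ near $z_0$.

**Step 2: decay at $z=z_0$, by twisted extension.** Let $r=\operatorname{dist}(w_0,\partial W)<1$ and $r_0=\frac12\min(r,\operatorname{dist}(z_0,\partial B))$. Let $w=w_0+t_1\eta$ with $|\eta|=1$, $0<|t_1|<r_0$, and let $f\in H_w$, $\|f\|_w\le1$, $f\not\equiv0$. Then $\varphi_w\not\equiv-\infty$. So on $D=B\times\{|t|<r\}$ the function $\Phi$ is $\not\equiv-\infty$, and it is psh because $2-2\kappa>0$. By (OT) from $\{t=t_1\}$ there is $F\in\mathcal O(D)$ with $F(\cdot,t_1)=f$ and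
$$\int_D|F|^2e^{-\Phi}\le4\pi r^2\int_B|f|^2e^{-2s\varphi_w}|t_1|^{-2+2\kappa}d\lambda\le4\pi|t_1|^{-2+2\kappa}.$$
In particular $|F|^2e^{-\Phi}$ is integrable near $(z_0,0)$, so $\partial_z^aF(z_0,0)=0$ by Step 1. Since $\varphi<0$ and $|t|<1$ on $D$, we have $\Phi\le0$, hence $\|F\|_{L^2(D)}\le\sqrt{4\pi}\,|t_1|^{\kappa-1}$. For $|t|\le r_0$ the ball of radius $r_0$ about $(z_0,t)$ lies in $D$, so the Cauchy estimates give
$$|\partial_t\partial_z^aF(z_0,t)|\le C_1|t_1|^{\kappa-1}\qquad(|t|\le r_0),$$
with $C_1$ independent of $f$, $t_1$ and $\eta$. Integrating along the segment from $0$ to $t_1$,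
$$|\partial^af(z_0)|=|\partial_z^aF(z_0,t_1)-\partial_z^aF(z_0,0)|\le C_1|t_1|^\kappa=C_1|w-w_0|^\kappa.$$

**Step 3: moving $z$, and the fibre $w=w_0$.** Every $f\in H_w$ with $\|f\|_w\le1$ has $\|f\|_{L^2(B)}\le1$. For $|z-z_0|<r_0$ the ball of radius $r_0$ about $z$ lies in $B$, so the first derivatives of $\partial^af$ are bounded on $|z-z_0|<r_0$ by a constant independent of $f$ and $w$, and $|\partial^af(z)-\partial^af(z_0)|\le C_2|z-z_0|$. With Step 2 this proves (8) for $w\ne w_0$. For $w=w_0$, each $f\in H_{w_0}$ has germ in $\mathcal I(su)_{z_0}\subset\mathfrak m_{z_0}^{k+1}$, because $s>c$. So $\partial^af(z_0)=0$, and the Lipschitz bound again gives (8).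

**Step 4: the Lelong number.** As $\kappa<1$ and $r_0<1$, $|z-z_0|\le|z-z_0|^\kappa$ for $|z-z_0|<r_0$. So (8) gives
$$\log N_a(z,w)\le2\kappa\log(|z-z_0|+|w-w_0|)+O(1)$$
near $(z_0,w_0)$, and $\nu_{(z_0,w_0)}(\log N_a)\ge2\kappa$. $\square$

The range of $\kappa$ fits the test case: there $c=1$, the lemma allows every $\kappa<\min(1,\alpha(s-1))$, and the true decay of $N_0^{(s)}(0,w)^{1/2}$ is $|w|^{\alpha(s-1)}$. Note also that $C$ and $r_0$ depend on the point $(z_0,w_0)$, but the bound $2\kappa$ does not. This is the uniformity that Siu's theorem needs.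

## 8. Sandwiching $Y_c$ between Lelong level sets: proof of Theorem A

Fix $c>0$ and keep the localization of Section 5. For $s>c$ put $\kappa_s=\frac12\min(1,\alpha(s-c))$ and
$$E_s=\{x\in B\times W:\ \nu_x(\log N_0^{(s)})\ge2\kappa_s\},$$
with $E_s=B\times W$ if $N_0^{(s)}\equiv0$. By Lemma 1 and Siu's theorem, $E_s$ is analytic in $B\times W$.

**Step 1: the chain of inclusions.** We have
$$Y_c\cap(B\times W)\ \subset\ E_s\ \subset\ \{N_0^{(s)}=0\}\ \subset\ Y_s\cap(B\times W).$$
The first inclusion is Lemma 2 with $k=0$, $a=0$, $\kappa=\kappa_s$, since $Y_c=Y_{c,0}$. The second holds because a psh function has Lelong number $0$ wherever it is $>-\infty$ (and it is trivial if $N_0^{(s)}\equiv0$). The third is (5), which came from (HB).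

**Step 2: letting $s\downarrow c$.** Intersect over all $s>c$. Since $\bigcap_{s>c}Y_s=Y_c$,
$$Y_c\cap(B\times W)=\bigcap_{s>c}E_s.$$
This is an intersection of analytic sets, hence analytic in $B\times W$. As $B\times W$ is a neighborhood of an arbitrary point, $Y_c(\varphi)$ is analytic, and in particular closed, in $\Delta^n\times\Delta^m$. $\blacksquare$

## 9. Higher vanishing order: proof of Theorem B

Fix $c\ge0$, $k\ge0$, and the localization. For $s>c$ and $|a|\le k$ let $E_{s,a}=\{x\in B\times W:\nu_x(\log N_a^{(s)})\ge2\kappa_s\}$ with the same $\kappa_s$ (everything if $N_a^{(s)}\equiv0$). These sets are analytic by Lemma 1 and Siu.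

**Step 1: the chain.** We claim
$$Y_{c,k}\cap(B\times W)\subset\bigcap_{|a|\le k}E_{s,a}\subset\{N_a^{(s)}=0\ \ \forall\,|a|\le k\}\subset\{(z,w)\in B\times W:\ \mathcal I(s\varphi_w)_z\subset\mathfrak m_z^{k+1}\}.$$
The first inclusion is Lemma 2, the second is the vanishing of Lelong numbers off the poles. For the third, suppose $N_a^{(s)}(z,w)=0$ for all $|a|\le k$. Then every element of $H_w$ vanishes to order $\ge k+1$ at $z$. If $\varphi_w\not\equiv-\infty$, the theorem of Nadel–Demailly on $B$ with $\psi=s\varphi_w$ says that the germs of elements of $H_w$ generate $\mathcal I(s\varphi_w)_z$, so this ideal lies in $\mathfrak m_z^{k+1}$. If $\varphi_w\equiv-\infty$, the ideal is $0$.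

**Step 2: letting $s\downarrow c$.** By definition of $Y_{c,k}$, the intersection over $s>c$ of the last sets is $Y_{c,k}\cap(B\times W)$. So $Y_{c,k}\cap(B\times W)=\bigcap_{s>c}\bigcap_{|a|\le k}E_{s,a}$, which is analytic. $\blacksquare$

## 10. Slower moduli fail: proof of Theorem C

We seek a function of $w_1$ whose poles accumulate at a point of the disc, yet with $e^v$ as regular as a non-Hölder modulus allows.

**Step 1: choosing the parameters.** Put $\varepsilon_k=2^{-k}$, $k\ge1$. Since $\log\omega(d)/\log d\to0$, for small $d$ this ratio is at most $\varepsilon_k/2$, that is, $\omega(d)\ge d^{\varepsilon_k/2}$. For small $d$ also $(k+2)d^{\varepsilon_k/2}\le1$. Hence there are $1\ge d_1>d_2>\dots\to0$ with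
$$(k+2)\,d^{\varepsilon_k}\le\omega(d)\qquad\text{for }0<d\le d_k. \tag{9}$$
Choose $0<a_k\le\frac12$ with
$$a_{k+1}\le\tfrac12a_k,\qquad a_k\le e^{-1/\varepsilon_k},\qquad a_k^{\varepsilon_k}\le\omega(d_{k+1}). \tag{10}$$
This is possible because $\omega>0$.

**Step 2: a subharmonic function with poles exactly on $P=\{0\}\cup\{a_k:k\ge1\}$.** On $\Delta\subset\mathbb C$ let
$$v(\tau)=\sum_{k\ge1}\varepsilon_k\log\frac{|\tau-a_k|}2 .$$
All terms are negative, since $|\tau-a_k|<\frac32$, and subharmonic, so the partial sums decrease. If $\tau\notin P$, the distances $|\tau-a_k|$ are bounded below by a positive number, because $a_k\to0\ne\tau$, and the series converges as $\sum\varepsilon_k=1$. Clearly $v(a_k)=-\infty$, and $v(0)\le\sum_k\varepsilon_k\log a_k\le\sum_k(-1)=-\infty$ by (10). So $v$ is subharmonic and $\{v=-\infty\}=P$.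

**Step 3: the modulus of continuity of $e^v$, preparation.** We prove, with $C=\max(2,1/\omega(d_1))$,
$$|e^{v(\tau)}-e^{v(\tau')}|\le C\,\omega(|\tau-\tau'|)\qquad(\tau\ne\tau'\in\Delta). \tag{11}$$
Let $d=|\tau-\tau'|$ and, by symmetry, $\sigma:=|\tau'|\le|\tau|$. If $d>d_1$, the left side is $\le1\le\omega(d)/\omega(d_1)$. Otherwise $d\in(d_{N+1},d_N]$ for a unique $N\ge1$. Put
$$x_k=\Big(\frac{|\tau-a_k|}2\Big)^{\varepsilon_k},\quad x_k'=\Big(\frac{|\tau'-a_k|}2\Big)^{\varepsilon_k},\quad P_N=\prod_{k\le N}x_k,\quad T_N=\prod_{k>N}x_k,$$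
and similarly $P_N',T_N'$. All these lie in $[0,1]$, and $e^{v(\tau)}=P_NT_N$. Since $|x^\varepsilon-y^\varepsilon|\le|x-y|^\varepsilon$ for $x,y\ge0$ and $0<\varepsilon\le1$, we have $|x_k-x_k'|\le d^{\varepsilon_k}$. For factors in $[0,1]$ the difference of products is at most the sum of the differences; as $d\le1$ and $\varepsilon_k\ge\varepsilon_N$ for $k\le N$,
$$|e^{v(\tau)}-e^{v(\tau')}|\le|P_N-P_N'|+P_N'|T_N-T_N'|\le N d^{\varepsilon_N}+P_N'|T_N-T_N'|. \tag{12}$$

**Step 4: the last term of (12).** We compare $\sigma$ with $a_N$.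

*If $\sigma\le a_N$*, then $P_N'\le x_N'\le\big(\frac{\sigma+a_N}2\big)^{\varepsilon_N}\le a_N^{\varepsilon_N}\le\omega(d_{N+1})\le\omega(d)$ and $|T_N-T_N'|\le1$. The term is at most $\omega(d)$.

*If $\sigma>a_N$*, then $P_N'\le x_N'\le\big(\frac{\sigma+a_N}2\big)^{\varepsilon_N}\le\sigma^{\varepsilon_N}$. For $k>N$, $a_k\le\frac12a_N<\frac\sigma2$, so $|\tau-a_k|$ and $|\tau'-a_k|$ are both $\ge\frac\sigma2$. As $\log$ has Lipschitz constant $2/\sigma$ on $[\sigma/2,\infty)$, $|\log x_k-\log x_k'|\le2\varepsilon_kd/\sigma$. Summing over $k>N$, and using that $T_N,T_N'\in(0,1]$,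
$$|T_N-T_N'|\le|\log T_N-\log T_N'|\le2d/\sigma,\qquad\text{and also }|T_N-T_N'|\le1.$$
If $\sigma\le d$, the term is at most $\sigma^{\varepsilon_N}\le d^{\varepsilon_N}$. If $\sigma>d$, it is at most $2d\,\sigma^{\varepsilon_N-1}\le2d^{\varepsilon_N}$, because $\varepsilon_N-1<0$.

In all cases (12) and (9) give $|e^{v(\tau)}-e^{v(\tau')}|\le(N+2)d^{\varepsilon_N}+\omega(d)\le2\omega(d)$. This proves (11).

**Step 5: the example.** Let $\varphi(z,w)=\max(\log|z|,v(w_1))$, psh on $\Delta^n\times\Delta^m$. Then $e^\varphi=\max(|z|,e^{v(w_1)})$. Let $w\ne w'$. If $w_1=w_1'$, the difference $e^{\varphi(z,w)}-e^{\varphi(z,w')}$ vanishes. Otherwise, since $|w_1-w_1'|\le|w-w'|$ and $\omega$ is nondecreasing,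
$$|e^{\varphi(z,w)}-e^{\varphi(z,w')}|\le|e^{v(w_1)}-e^{v(w_1')}|\le C\,\omega(|w_1-w_1'|)\le C\,\omega(|w-w'|).$$
If $w_1\notin P$, then $\varphi_w\ge v(w_1)>-\infty$ is locally bounded and $c_z(\varphi_w)=+\infty$ for all $z$. If $w_1\in P$, then $\varphi_w=\log|z|$, so $c_0(\varphi_w)=n$ and $c_z(\varphi_w)=+\infty$ for $z\ne0$. Hence
$$Y_n(\varphi)=\{0\}\times P\times\Delta^{m-1}.$$

**Step 6: $Y_n(\varphi)$ is not analytic.** If it were, its restriction to the disc $\{z=0,\ w_2=\dots=w_m=0\}$ would make $P$ an analytic subset of $\Delta$. An analytic subset of $\Delta$ other than $\Delta$ has no accumulation point in $\Delta$. But $P\ne\Delta$ accumulates at $0\in\Delta$, a contradiction. $\blacksquare$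

**Where Lemma 2 breaks in this example.** Take $n=m=1$, $c=1$, $s>1$, and $B,W$ discs about $0$ as in Section 5. Near $w=0$ we have $e^{v(w)}\le R$, where $R$ is the radius of $B$, because $v$ is upper semicontinuous with $v(0)=-\infty$. So (3) applies with $\varepsilon=e^{v(w)}$ for $w\notin P$, and for $w\in P$ we have $N_0^{(s)}(0,w)=0$ by (4). Hence $\log N_0^{(s)}(0,w)=2(s-1)v(w)+O(1)$ near $w=0$. Near $a_k$, $v$ is $\varepsilon_k\log|\tau-a_k|$ plus a bounded function, so restricting to the line $\{z=0\}$ gives $\nu_{(0,a_k)}(\log N_0^{(s)})\le2(s-1)\varepsilon_k$ for all large $k$, and this tends to $0$. The points $(0,a_k)$ lie in $Y_1$ and are poles of $\log N_0^{(s)}$, but for each $\delta>0$ only finitely many of them lie in $\{\nu\ge\delta\}$. The uniform bound that (H) provides is exactly what is missing.
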